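\title{Cohomological stability of commuting circle diffeomorphisms and simultaneous Diophantine approximation}

\begin{abstract}
Let $f_1,\dots,f_k$ be commuting orientation-preserving $C^\infty$ diffeomorphisms of the circle, at least one of which has irrational rotation number. We prove that the smooth coboundaries of the $\mathbb{Z}^k$-action they generate form a closed subspace of the smooth cocycles if and only if the vector of rotation numbers satisfies a simultaneous Diophantine condition. Sufficiency follows from the Fayad--Khanin linearization theorem and Fourier series. For necessity, only a topological conjugacy to rotations is available, and we construct almost invariant smooth functions directly, as sums of translates of a bump function. The estimates rest on distortion bounds, interpolation, and a power bound on the lengths of arcs that holds for every non-resonant pair of generators. We also give equivalent forms of stability and determine the loss of Sobolev regularity in the cohomological equation.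
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Let $S^1=\mathbb{R}/\mathbb{Z}$, and let $\operatorname{Diff}^\infty_+(S^1)$ be the group of orientation-preserving $C^\infty$ diffeomorphisms of $S^1$. The rotation number $\rho(f)\in\mathbb{R}/\mathbb{Z}$ of $f\in\operatorname{Diff}^\infty_+(S^1)$ is the class of $\lim_{n\to\infty}(\tilde f^n(x)-x)/n$, where $\tilde f$ is a lift of $f$ to $\mathbb{R}$. We write $R_\theta$ for the rotation $x\mapsto x+\theta$ and $\|\theta\|$ for the distance from a real number $\theta$ to the nearest integer.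

Let $f_1,\dots,f_k\in\operatorname{Diff}^\infty_+(S^1)$ commute, and let $\alpha(n)=f_1^{n_1}\cdots f_k^{n_k}$, $n\in\mathbb{Z}^k$, be the action they generate. A \emph{smooth cocycle} over $\alpha$ is a $k$-tuple $\phi=(\phi_1,\dots,\phi_k)$ of real functions in $C^\infty(S^1)$ such that
\begin{equation}\label{eq:cocycle}
\phi_i\circ f_j-\phi_i=\phi_j\circ f_i-\phi_j,\qquad 1\le i,j\le k .
\end{equation}
Equivalently, it is a map $c\colon\mathbb{Z}^k\times S^1\to\mathbb{R}$, smooth in $x$, with $c(m+n,x)=c(m,\alpha(n)x)+c(n,x)$; here $\phi_i=c(e_i,\cdot)$, and \eqref{eq:cocycle} says that the two ways of computing $c(e_i+e_j,\cdot)$ agree. The cocycle is a \emph{smooth coboundary} if the system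
\begin{equation}\label{eq:cohom}
u\circ f_i-u=\phi_i,\qquad 1\le i\le k,
\end{equation}
has a solution $u\in C^\infty(S^1)$. Let $Z(\alpha,C^\infty)\supset B(\alpha,C^\infty)$ be the spaces of smooth cocycles and coboundaries, with the $C^\infty$ Fr\'echet topology induced from $C^\infty(S^1)^k$. The action is \emph{cohomologically $C^\infty$-stable} if $B(\alpha,C^\infty)$ is closed in $Z(\alpha,C^\infty)$.

By the Hahn--Banach theorem, a cocycle lies in the closure of $B(\alpha,C^\infty)$ exactly when it is annihilated by all continuous linear functionals that vanish on $B(\alpha,C^\infty)$. The means $\phi\mapsto\int\phi_i\,d\mu$ against an invariant measure $\mu$ are such functionals. Stability therefore says that obstructions of this linear kind are the only obstructions to solving \eqref{eq:cohom}.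

A vector $\rho=(\rho_1,\dots,\rho_k)\in\mathbb{R}^k$ satisfies $\mathrm{SDC}(\gamma,\tau)$, where $\gamma,\tau>0$, if
\[
\max_{1\le i\le k}\|q\rho_i\|\ge\frac{\gamma}{|q|^\tau}\qquad\text{for all }q\in\mathbb{Z}\setminus\{0\},
\]
and $\rho$ is \emph{SDC} (simultaneously Diophantine) if this holds for some $\gamma,\tau>0$. The condition depends only on the classes $\rho_i\bmod1$. For $k=1$ it says that $\rho_1$ is Diophantine, and a theorem of Avila and Kocsard states that a diffeomorphism $f\in\operatorname{Diff}^\infty_+(S^1)$ without periodic points is cohomologically $C^\infty$-stable if and only if $\rho(f)$ is Diophantine. The problem of deciding whether SDC plays the same role for every $k$ comes from Petkovi\'c \cite{Pet}. We show that it does.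

\begin{theorem}\label{thm:A}
Let $\alpha$ be generated by commuting $f_1,\dots,f_k\in\operatorname{Diff}^\infty_+(S^1)$ with at least one $\rho(f_i)$ irrational, and let $\rho=(\rho(f_1),\dots,\rho(f_k))$. Then $\alpha$ is cohomologically $C^\infty$-stable if and only if $\rho$ is SDC.
\end{theorem}

Such an action has a unique invariant probability measure $\mu$ (Section~\ref{sec:denjoy}). We write $\operatorname{osc}(u)=\max u-\min u$ and $\|v\|_s=\max_{0\le r\le s}\sup|D^rv|$. The norms of $L^2$ and of the Sobolev spaces $H^\sigma$ refer to Lebesgue measure, and $\|v\|_{H^\sigma}^2=\sum_q(1+q^2)^\sigma|\hat v(q)|^2$.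

\begin{theorem}\label{thm:B}
Let $\alpha$ be as in Theorem~\ref{thm:A} and let $\mu$ be its invariant probability measure. The following are equivalent:
\begin{enumerate}
\item[(1)] $\rho$ is SDC;
\item[(2)] $\alpha$ is cohomologically $C^\infty$-stable;
\item[(3)] there are $s\in\mathbb{N}$ and $C$ with $\operatorname{osc}(u)\le C\max_i\|u\circ f_i-u\|_s$ for all $u\in C^\infty(S^1)$;
\item[(4)] $B(\alpha,C^\infty)=\{\phi\in Z(\alpha,C^\infty):\int\phi_i\,d\mu=0\text{ for all }i\}$;
\item[(5)] $H^1(\alpha)=Z(\alpha,C^\infty)/B(\alpha,C^\infty)$ is finite dimensional; in that case $\dim H^1(\alpha)=k$.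
\end{enumerate}
Moreover, if these hold, then for real $\sigma>0$ the estimate
\[
\Big\|u-\int u\,d\mu\Big\|_{L^2}\le C\max_i\|u\circ f_i-u\|_{H^\sigma}
\]
holds for some $C$ and all $u\in C^\infty(S^1)$ if and only if $\rho$ satisfies $\mathrm{SDC}(\gamma,\sigma)$ for some $\gamma>0$.
\end{theorem}

\subsection{Why the simultaneous condition}\label{sec:why}

Suppose that $f_i=R_{\rho_i}$ for all $i$. At frequency $q$, the system \eqref{eq:cohom} and the relations \eqref{eq:cocycle} read
\begin{equation}\label{eq:fourier}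
\hat u(q)\big(e^{2\pi iq\rho_j}-1\big)=\hat\phi_j(q),\qquad
\hat\phi_l(q)\big(e^{2\pi iq\rho_j}-1\big)=\hat\phi_j(q)\big(e^{2\pi iq\rho_l}-1\big).
\end{equation}
There are $k$ equations for the one unknown $\hat u(q)$, and the relations make them consistent, so we may solve the equation with the largest divisor. Since $4\|\theta\|\le|e^{2\pi i\theta}-1|\le2\pi\|\theta\|$, that divisor has size $\max_j\|q\rho_j\|$. If $\rho$ is SDC, division costs finitely many derivatives. If it is not, the functions $u=\cos2\pi qx$ have oscillation $2$ while $\|u\circ f_j-u\|_s\le(2\pi q)^{s}\,2\pi\|q\rho_j\|$, and the maximum over $j$ of the right side tends to $0$ along a suitable sequence of $q$; so (3) of Theorem~\ref{thm:B} fails for every $s$. The content of Theorem~\ref{thm:A} is that this answer survives for nonlinear actions.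

\begin{example}
An action can be stable although none of its generators is. Let $\beta$ be Diophantine. The irrational numbers that are not Diophantine form a dense $G_\delta$ set $\mathcal{L}$, because for all integers $\tau,n\ge1$ the set $\bigcup_{q\ge1}\{x:\|qx\|<q^{-\tau}/n\}$ is open and contains $\mathbb{Q}$. By Baire's theorem there is $\rho_1\in\mathcal{L}\cap(\mathcal{L}-\beta)$. Put $\rho_2=\rho_1+\beta$. Then $\|q\beta\|\le2\max_i\|q\rho_i\|$, so $(\rho_1,\rho_2)$ is SDC. By Theorem~\ref{thm:A}, commuting diffeomorphisms with these rotation numbers generate a stable action, while each generator alone is unstable.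
\end{example}

\begin{remark}
The irrationality hypothesis cannot be dropped. For $k=1$ and $f_1=\mathrm{id}$ the space $B(\alpha,C^\infty)=\{0\}$ is closed, and $\rho=0$ is not SDC.
\end{remark}

Section~\ref{sec:reduction} settles the SDC case, reduces both theorems to the construction of almost invariant functions (Proposition~\ref{prop:key}), and describes that construction. The rest of the paper proves Proposition~\ref{prop:key}. The SDC case uses the linearization theorem of Fayad and Khanin \cite{FK}. The converse uses only Denjoy's theorem, the Denjoy--Koksma inequality and continued fractions; it includes the case $k=1$, which is completed in Section~\ref{sec:kone}.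

\section{Reduction to almost invariant functions}\label{sec:reduction}

From now on $\alpha$ is as in Theorem~\ref{thm:A}. We fix real representatives $\rho_i$ of $\rho(f_i)$, and write $n\cdot\rho=\sum n_i\rho_i$ and $|n|=\max_i|n_i|$ for $n\in\mathbb{Z}^k$.

\subsection{The topological conjugacy}\label{sec:denjoy}

Denjoy's theorem states that an orientation-preserving $C^2$ diffeomorphism $f$ of $S^1$ with irrational rotation number is conjugate to $R_{\rho(f)}$ by an orientation-preserving homeomorphism. Let $h$ be such a conjugacy for a generator $f_i$ with $\rho_i$ irrational. An orientation-preserving homeomorphism $g$ that commutes with an irrational rotation commutes, by density, with all rotations, so $g(x)=g(R_x0)=x+g(0)$: it is a rotation. This applies to $g=hf_jh^{-1}$, and the rotation number is a conjugacy invariant. Hence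
\begin{equation}\label{eq:conj}
h\,\alpha(n)\,h^{-1}=R_{n\cdot\rho}\qquad\text{for all }n\in\mathbb{Z}^k .
\end{equation}
In particular $f_j$ is minimal if $\rho_j$ is irrational and has finite order if $\rho_j$ is rational. Lebesgue measure is the only probability measure invariant under an irrational rotation, so $\mu(I)=|h(I)|$ defines the only $\alpha$-invariant probability measure. Here and below $|I|$ is the length of an arc $I$.

\subsection{The Diophantine case}

We use the following theorem \cite[Theorem 1]{FK}; for one diffeomorphism it is the Herman--Yoccoz theorem.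

\begin{theorem}[Fayad--Khanin]\label{thm:FK}
Commuting $C^\infty$ circle diffeomorphisms whose rotation numbers satisfy SDC are simultaneously $C^\infty$-conjugate to rotations.
\end{theorem}

\begin{proposition}\label{prop:SDC}
If $\rho$ is SDC, there is $H\in\operatorname{Diff}^\infty_+(S^1)$ with $Hf_iH^{-1}=R_{\rho_i}$ for all $i$, and a cocycle $\phi$ is a coboundary if and only if $\int\phi_i\,d\mu=0$ for all $i$.
\end{proposition}

\begin{proof}
Assume $\mathrm{SDC}(\gamma,\tau)$. Let $\mathcal{I}=\{i:\rho_i\notin\mathbb{Q}\}$ and let $N$ be a common denominator of the rational $\rho_i$. Then $\|Nq\rho_i\|=0$ for $i\notin\mathcal{I}$, so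
\[
\max_{i\in\mathcal{I}}\|q\rho_i\|\ge\frac1N\max_{i\in\mathcal{I}}\|Nq\rho_i\|\ge\gamma N^{-1-\tau}|q|^{-\tau},
\]
and $(\rho_i)_{i\in\mathcal{I}}$ is SDC. Theorem~\ref{thm:FK} gives $H$ that linearizes the $f_i$ with $i\in\mathcal{I}$. The other maps $Hf_jH^{-1}$ commute with an irrational rotation, so they are rotations. Composition with $H^{-1}$ carries cocycles to cocycles and coboundaries to coboundaries of the linear action, and $H$ sends $\mu$ to Lebesgue measure by uniqueness. So we may assume $f_i=R_{\rho_i}$.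

Coboundaries have zero means. Conversely, let $\phi$ be a cocycle with $\hat\phi_i(0)=0$ for all $i$. For $q\ne0$ let $l(q)=l(-q)$ be an index that maximizes $\|q\rho_l\|$, and set $\hat u(q)=\hat\phi_{l(q)}(q)/(e^{2\pi iq\rho_{l(q)}}-1)$ and $\hat u(0)=0$. Then $|\hat u(q)|\le|q|^\tau|\hat\phi_{l(q)}(q)|/(4\gamma)$ decays faster than any power of $|q|$, and $\hat u(-q)$ is the conjugate of $\hat u(q)$, so $u$ is real and smooth. The second identity in \eqref{eq:fourier} with $l=l(q)$ gives the first one for every $j$.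
\end{proof}

\subsection{Proof of the theorems from one proposition}

\begin{proposition}\label{prop:key}
Suppose that $\rho$ is not SDC. Then for every integer $s\ge1$ and every $\epsilon>0$ there is $u\in C^\infty(S^1)$ with $\operatorname{osc}(u)\ge1$ and $\max_i\|u\circ f_i-u\|_s\le\epsilon$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}, assuming Proposition~\ref{prop:key}]
Theorem~\ref{thm:A} is the equivalence (1)$\Leftrightarrow$(2). We use the open mapping theorem in this form: a continuous linear bijection between Fr\'echet spaces has a continuous inverse. Write $Z$, $B$ for the spaces of cocycles and coboundaries; $Z$ is closed in $C^\infty(S^1)^k$, hence Fr\'echet. Let $C^\infty_0=\{u\in C^\infty(S^1):u(0)=0\}$ and $\partial u=(u\circ f_i-u)_i$. The map $\partial\colon C_0^\infty\to B$ is continuous and onto. It is injective, because a continuous function invariant under a minimal homeomorphism is constant.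

(1)$\Rightarrow$(4) is Proposition~\ref{prop:SDC}, and (4)$\Rightarrow$(2) holds because the means are continuous.

(2)$\Rightarrow$(3). If $B$ is closed it is Fr\'echet, so $\partial^{-1}$ is continuous, and $\phi\mapsto\operatorname{osc}(\partial^{-1}\phi)$ is a continuous seminorm on $B$. The topology of $B$ is given by the increasing norms $\max_i\|\phi_i\|_s$, so this seminorm is bounded by a multiple of one of them. Both sides of (3) are unchanged when a constant is added to $u$.

(3)$\Rightarrow$(1) is Proposition~\ref{prop:key}; we may take $s\ge1$ in (3).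

(4)$\Rightarrow$(5). Constant $k$-tuples are cocycles. Subtracting $(\int\phi_i\,d\mu)_i$ from $\phi$ shows $Z=B\oplus\mathbb{R}^k$, so $\dim H^1(\alpha)=k$.

(5)$\Rightarrow$(2). Let $W$ be a finite-dimensional complement of $B$ in $Z$. The continuous bijection $C_0^\infty\oplus W\to Z$, $(u,w)\mapsto\partial u+w$, is a homeomorphism, and $B$ is the image of the closed subspace $C_0^\infty\oplus0$.

For the last assertion, let $H$ be as in Proposition~\ref{prop:SDC}. Composition with a smooth diffeomorphism is bounded on $L^2$ and on every $H^\sigma$, so we may assume $f_i=R_{\rho_i}$ and $\mu=dx$. If $\mathrm{SDC}(\gamma,\sigma)$ holds and $\phi=\partial u$, then \eqref{eq:fourier} gives $|\hat u(q)|^2\le(4\gamma)^{-2}|q|^{2\sigma}\sum_i|\hat\phi_i(q)|^2$ for $q\ne0$; summing over $q$ gives the estimate with $C=\sqrt k/(4\gamma)$. Conversely, for $u=\cos2\pi qx$ with $q\neq0$ we have $\|u\|_{L^2}=1/\sqrt2$, and $u\circ R_{\rho_i}-u$ has two nonzero Fourier coefficients at most, of modulus $\le\pi\|q\rho_i\|$,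 so $\|u\circ R_{\rho_i}-u\|_{H^\sigma}\le C_\sigma|q|^\sigma\|q\rho_i\|$. The estimate then gives $\max_i\|q\rho_i\|\ge c|q|^{-\sigma}$.
\end{proof}

\subsection{The test functions, and the plan of the proof}\label{sec:plan}

When $\rho$ is not SDC we only know that $h$ is a homeomorphism, so $\cos2\pi qh(x)$ is not an admissible test function. We need functions that are smooth by construction and almost invariant for a combinatorial reason. Fix $v_0\in C^\infty(\mathbb{R})$ supported in $[0,1]$, with $0\le v_0\le1$ and $\max v_0=1$. For an arc $J=[y,y+|J|]$ let $v_J(x)=v_0((x-y)/|J|)$ on $J$ and $v_J=0$ elsewhere, so that $\|v_J\|_r\le C_r|J|^{-r}$.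

The construction is visible for one rotation $f=R_\rho$. Let $\|q\rho\|\le q^{-\tau}$ with $q\ge3$, $\tau\ge2$, let $|J|=1/(4q)$, $v=v_J$, and put
\[
u=\sum_{j=0}^{q-1}v\circ f^j .
\]
Each $j\rho$ with $0\le j<q$ is within $q^{-\tau}$ of $\frac1q\mathbb{Z}$, so $u$ is supported in $q$ arcs of total length $\frac14+2q^{1-\tau}<1$. Thus $u$ vanishes somewhere, and $u\ge v$, so $\operatorname{osc}(u)\ge1$. The sum telescopes:
\[
u\circ f-u=v\circ f^q-v,\qquad\|u\circ f-u\|_s\le\|v\|_{s+1}\|q\rho\|\le C_sq^{s+1-\tau}.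
\]
For $\tau>s+1$ this tends to $0$ as $q\to\infty$.

For a general action, let $p/q$ be a very good simultaneous approximation of $\rho$. The action is then close, in the coordinate $h$, to an action of $\mathbb{Z}/q$ with kernel $\Lambda=\{n:n\cdot p\equiv0\bmod q\}$. We sum $v\circ\alpha(n)$ over a set of representatives of $\mathbb{Z}^k/\Lambda$, and $u\circ f_i-u$ becomes a sum of terms
\begin{equation}\label{eq:term}
\big(v\circ\alpha(\lambda)-v\big)\circ\alpha(n),\qquad\lambda\in\Lambda .
\end{equation}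
Such a term has two costs, the norm of $v$ and the derivatives of the outer word $\alpha(n)$, and one gain, the closeness of $\alpha(\lambda)$ to the identity. The outer word costs a power of $|n|$ (Proposition~\ref{prop:growth}). The gain is the difficulty. In the coordinate $h$ the map $\alpha(\lambda)$ moves points by about $q^{-\tau}$, but no modulus of continuity of $h^{-1}$ is given, so this does not bound the true displacement.

All our bounds on displacements come from one mechanism. An arc that contains many steps of $\alpha(\lambda)$ contains a very short step; if several neighboring arcs each contain such a point and a high derivative of $\alpha(\lambda)$ is controlled, then interpolation makes the displacement small on the whole region; and bounded distortion transports the bound around the circle. The mechanism is used three times, with three different bounds on the high derivative.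
\begin{itemize}
\item For a closest return map $E=f_l^Q$, near a longest return arc (Sections~\ref{sec:large} and~\ref{sec:approx}). The gain is an arbitrarily high power of $1/R$, where $1/R$ is the largest length of an arc of measure $1/(2q)$. This settles $k=1$, and it settles all $k$ when $R$ is at least a fixed power of $q$.
\item For short words $\lambda$, near a shortest return arc (Section~\ref{sec:short}). The gain is a high power of $1/q$.
\item For two generators without short relations (Section~\ref{sec:pairs}). The result is that $R$ is then large. Hence, when $R$ is smaller than a small power of $q$, the lattice $\Lambda$ contains $k-1$ independent short vectors, and the representatives can be arranged so that each term \eqref{eq:term} is covered by one of the first two gains (Section~\ref{sec:final}).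
\end{itemize}

\section{Tools}\label{sec:tools}

The letters $C,c$ denote positive constants that depend only on $\alpha$ and on the displayed indices; they may change from line to line. Arcs of length less than $1$ are lifted to $\mathbb{R}$ without comment. For a map $g$ we write $[g]_s=\max_{1\le r\le s}\sup|D^rg|$. The \emph{distortion} of a diffeomorphism $g$ on an arc $I$ is $\sup_{y,y'\in I}|\log(Dg(y)/Dg(y'))|$. By the mean value theorem,
\begin{equation}\label{eq:dist}
\text{if }g\text{ has distortion}\le a\text{ on }I\text{ and }I'\subset I\text{ is an arc, then }Dg\le e^a|gI'|/|I'|\text{ on }I .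
\end{equation}

\subsection{Calculus}

\emph{Chain rule.} Let $w$ be a diffeomorphism and give $D^\nu\log Dw$ the weight $\nu$. For $r\ge1$,
\begin{equation}\label{eq:chain}
\begin{gathered}
D^r(\varphi\circ w)=\sum_{\sigma=1}^r(D^\sigma\varphi\circ w)(Dw)^\sigma P_{r,\sigma},\qquad D^rw=Dw\cdot P_r,\\
D^r\big((\varphi\circ w)(Dw)^2\big)=\sum_{\sigma=0}^r(D^\sigma\varphi\circ w)(Dw)^{2+\sigma}\tilde P_{r,\sigma},
\end{gathered}
\end{equation}
where $P_{r,\sigma},\tilde P_{r,\sigma}$ are universal polynomials in the functions $D^\nu\log Dw$, $\nu\ge1$, homogeneous of weight $r-\sigma$, and $P_r$ is one of weight $r-1$. The last formula also holds for $r=0$, with $\tilde P_{0,0}=1$. All three follow by induction on $r$, since the derivative of $(D^\sigma\varphi\circ w)(Dw)^jP$ is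
\[
(D^{\sigma+1}\varphi\circ w)(Dw)^{j+1}P+(D^\sigma\varphi\circ w)(Dw)^j\big(jP\,D\log Dw+DP\big).
\]
The point of the weights is this: if $|D^\nu\log Dw|\le C_\nu b^\nu$ for $1\le\nu\le r$, then a universal polynomial of weight $r$ is bounded by $C_rb^r$.

\begin{lemma}[interpolation]\label{lem:interp}
Let $g$ be $C^t$ on an interval of length $\le K\ell$ that contains points $z_1<\dots<z_t$ with gaps $\ge\ell/K$. Then for $0\le r<t$,
\[
\sup|D^rg|\le C_{t,K}\Big(\ell^{-r}\max_j|g(z_j)|+\ell^{t-r}\sup|D^tg|\Big),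
\]
and $C_{t,K}$ depends only on $t$ and $K$.
\end{lemma}

\begin{proof}
Let $P$ be the polynomial of degree $\le t-1$ with $P(z_j)=g(z_j)$. Lagrange's formula gives $|D^rP|\le C_{t,K}\ell^{-r}\max|g(z_j)|$ on the interval. By Rolle's theorem $D^r(g-P)$ has a zero for each $r\le t-1$, so $\sup|D^r(g-P)|\le K\ell\sup|D^{r+1}(g-P)|$. Apply this $t-r$ times and use $D^t(g-P)=D^tg$.
\end{proof}

\emph{Norm inequalities.} Let $s\ge1$.
\begin{enumerate}
\item[(N1)] $\|w\circ g\|_s\le C_s\|w\|_s(1+[g]_s)^s$ and $[w\circ g]_s\le C_s[w]_s(1+[g]_s)^s$, because $D^r(w\circ g)$ is a universal sum of terms $D^\sigma w\circ g$ times a product of $\sigma$ derivatives of $g$, with $1\le\sigma\le r$.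
\item[(N2)] If $v\in C^\infty(S^1)$ and $g=\mathrm{id}+\kappa$ on an interval $I$, then
\[
\|v\circ g-v\|_{C^s(I)}\le C_s\|v\|_{s+1}\|\kappa\|_{C^s(I)}\big(1+\|\kappa\|_{C^s(I)}\big)^s .
\]
Apply (N1) and the Leibniz rule to $v\circ g-v=\kappa\int_0^1Dv\circ(\mathrm{id}+\sigma\kappa)\,d\sigma$.
\item[(N3)] For $\kappa\in C^\infty(S^1)$, $\|\kappa\|_s\le C_s\|\kappa\|_0^{1/2}\big(\|\kappa\|_0+\|D^{2s}\kappa\|_0\big)^{1/2}$. Indeed, let $a=\|\kappa\|_0>0$ and $b=\|D^{2s}\kappa\|_0$. Lemma~\ref{lem:interp} with $2s$ equally spaced points gives $|D^r\kappa|\le C_s\ell^{-r}(a+\ell^{2s}b)$ for every $\ell\in(0,1]$. With $\ell^{2s}=a/(a+b)$ and $r\le s$ this is at most $2C_sa\ell^{-s}=2C_sa^{1/2}(a+b)^{1/2}$.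
\end{enumerate}

\subsection{Displacement}

Let $G$ be a lift of $h^{-1}$. For $\theta\ge0$ put $\omega(\theta)=\max_\xi(G(\xi+\theta)-G(\xi))$; for $\theta\le1$ this is the largest length of an arc of $\mu$-measure $\theta$. The function $\omega$ is nondecreasing and subadditive, $\omega(1)=1$, and $\omega(\theta)\to0$ as $\theta\to0$. Since $G-\mathrm{id}$ is periodic, $\int_0^1(G(\xi+\theta)-G(\xi))\,d\xi=\theta$, and therefore
\begin{equation}\label{eq:omega}
\min\{|I|:\mu(I)=\theta\}\le\theta\le\omega(\theta)\qquad(0\le\theta\le1).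
\end{equation}
Let $g=\alpha(n)$ and $\theta=\|n\cdot\rho\|$. By \eqref{eq:conj}, for one choice of sign $\tilde g(x)=G(G^{-1}(x)\pm\theta)$ is a lift of $g$. We set $\kappa_g=\tilde g-\mathrm{id}$, a smooth periodic function of constant sign, and $\varepsilon_g=|\kappa_g|$. We say that $g$ \emph{moves by} $\theta$, to the right or to the left according to the sign. A \emph{step} of $g$ is an arc between $x$ and $gx$ of $\mu$-measure $\theta$; its length is $\varepsilon_g(x)$. The largest displacement is
\[
\Delta(n)=\max\varepsilon_{\alpha(n)}=\omega(\|n\cdot\rho\|),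
\]
and $\Delta(-n)=\Delta(n)$, $\Delta(n+n')\le\Delta(n)+\Delta(n')$.

\begin{lemma}[short steps]\label{lem:step}
Let $g=\alpha(n)$ move by $\theta>0$, and let $I$ be a closed arc with $\mu(I)\ge\theta$. Then there is $z\in I$ with $\varepsilon_g(z)\le2\theta|I|/\mu(I)$.
\end{lemma}

\begin{proof}
Start at the endpoint of $I$ from which $g$ moves into $I$. The first $\lfloor\mu(I)/\theta\rfloor\ge\mu(I)/(2\theta)$ consecutive steps lie in $I$ and have disjoint interiors. Take the shortest.
\end{proof}

\subsection{Closest returns of one generator}\label{sec:returns}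

Let $f=f_l$ with $\rho_l$ irrational. Define $q_0=1$, $q_{m+1}=\min\{q>q_m:\|q\rho_l\|<\|q_m\rho_l\|\}$, and $\eta_m=\|q_m\rho_l\|$. The $q_m$ are the denominators of the continued fraction convergents of the representative of $\pm\rho_l$ in $(0,\frac12)$.
\begin{enumerate}
\item[(Q1)] $\|j\rho_l\|\ge\eta_m$ for $0<|j|<q_{m+1}$, by definition. So the points $u\rho_l$, for $u$ among $q_{m+1}$ consecutive integers, are $\eta_m$-separated, and $\eta_m<1/q_{m+1}$.
\item[(Q2)] For $m\ge1$ there is an integer $A_{m+1}\ge1$ with $q_{m+1}=A_{m+1}q_m+q_{m-1}$ and $\eta_{m-1}=A_{m+1}\eta_m+\eta_{m+1}$.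
\item[(Q3)] $f^{q_m}$ and $f^{q_{m+1}}$ move in opposite directions.
\item[(Q4)] The gaps of $\{u\rho_l:0\le u<q_{m+1}\}$ are $\le\eta_m+\eta_{m+1}$. Indeed, in the direction of $f^{q_m}$, the point with index $u$ is followed at distance $\eta_m$ by the point with index $u+q_m$ if $u+q_m<q_{m+1}$, and otherwise, by (Q3), at distance $\eta_m+\eta_{m+1}$ by the point with index $u+q_m-q_{m+1}$.
\item[(Q5)] If $Q\ge1$ and $\|Q\rho_l\|<\|j\rho_l\|$ for all $1\le j<Q$, then $Q$ is some $q_m$. Otherwise $q_m<Q<q_{m+1}$ for some $m$, and (Q1) contradicts the case $j=q_m$.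
\end{enumerate}
Facts (Q2) and (Q3) are the standard recurrences for convergents.

Let $V=\max_i\int|D\log Df_i|\,dx$. Fix a level $m$ with $\eta_m<\frac13$ and write $F=f^{q_m}$. The \emph{return arc} $T_x$ is the step of $F$ between $x$ and $Fx$. Put $T_x^*=F^{-1}T_x\cup T_x\cup FT_x$ and $M=\max_x|T_x|=\omega(\eta_m)$.
\begin{enumerate}
\item[(D0)] \emph{The arcs $f^uT_x^*$, for $u$ among $q_{m+1}$ consecutive integers, have total length $\le4$, and $f^j$ has distortion $\le8V$ on $T_x^*$ for $|j|\le2q_{m+1}$.} A given point lies in $f^uT_x^*$ exactly when $u\rho_l$ lies in a certain closed arc of length $3\eta_m$, so by (Q1) the arcs cover each point at most $4$ times. This bounds the total length. The distortion of $f^j$ is at most $\sum_u\int_{f^uT_x^*}|D\log Df|$, over $0\le u<j$ if $j>0$ and over $j\le u<0$ if $j<0$, and two blocks of $q_{m+1}$ indices contribute at most $4V$ each.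
\item[(D1)] \emph{$|\log Df^{\pm q_m}|\le V$, for every $m\ge0$.} The Denjoy--Koksma inequality states that $|\sum_{j<q_m}\varphi\circ f^j-q_m\int\varphi\,d\mu|\le\operatorname{Var}(\varphi)$ for $\varphi$ of bounded variation. Take $\varphi=\log Df$. Its mean vanishes: otherwise $\log Df^{q_m}$ would tend uniformly to $+\infty$ or $-\infty$, against $\int Df^{q_m}\,dx=1$.
\item[(D2)] \emph{The arcs $f^{-u}T_x$, $0\le u<2q_{m+1}$, cover $S^1$.} By (Q3), $f^{-q_{m+1}}$ moves in the direction of $F$, by $\eta_{m+1}<\eta_m$. So for $0\le u<q_{m+1}$ the arcs with indices $u$ and $u+q_{m+1}$ form an arc of measure $\eta_m+\eta_{m+1}$ that starts at $f^{-u}x$. Now use (Q4).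
\item[(D3)] \emph{If $x\in T_y$ then $|T_x|\ge e^{-V}|T_y|$.} The point $Fy$ lies in $T_x$, so (D1) gives $|T_x|=|Fx-Fy|+|Fy-x|\ge e^{-V}|x-y|+|Fy-x|\ge e^{-V}|T_y|$.
\item[(D4)] \emph{If $g=\alpha(n)$ moves by at most $\eta_m$, then $\Delta(n)\le e^{8V}\dfrac{M}{|T_y|}\max_{T_y}\varepsilon_g$ for every $y$.} By (D2) any $x$ is $f^{-u}x'$ with $x'\in T_y$ and $0\le u<2q_{m+1}$. The step of $g$ at $x'$ lies in $T_y^*$, and $f^{-u}$ maps it to the step of $g$ at $x$ because $f$ and $g$ commute. By (D0) and \eqref{eq:dist}, $Df^{-u}\le e^{8V}|f^{-u}T_y|/|T_y|\le e^{8V}M/|T_y|$ on $T_y^*$.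
\end{enumerate}

\subsection{Polynomial growth of derivatives}

The chain rule alone bounds the derivatives of $\alpha(n)$ exponentially in $|n|$. Our gains are powers, so we need a polynomial bound.

\begin{proposition}\label{prop:growth}
There are integers $1\le a_1\le a_2\le\cdots$ and constants $C_r$ such that $[\alpha(n)]_r\le C_rX^{a_r}$ whenever $X\ge1$ and $|n|\le X$.
\end{proposition}

\begin{proof}
Generators of finite order have finitely many iterates. By (N1) applied to $\alpha(n)=\prod f_i^{n_i}$, it suffices to bound $[f^n]_r$ for $n\ge1$ and $f=f_l^{\pm1}$ with $\rho_l$ irrational; Section~\ref{sec:returns} applies to $f_l^{-1}$ with the same $q_m,\eta_m,V$.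

\emph{Powers of one return map.} Fix $m_0\ge1$ with $\eta_{m_0-1}<\frac13$. Let $m\ge m_0$, $F=f^{q_m}$, $\varepsilon=\varepsilon_F$. We claim that
\begin{equation}\label{eq:Fa}
DF^a\le C_*a^2\qquad(1\le a\le A_{m+1}).
\end{equation}
By (D1), $DF^a\le e^{aV}$, which is too weak when $A_{m+1}$ is large. The improvement comes from the fact that $DF$ is close to $1$ wherever the step of $F$ is short compared with the return arc of the previous level.

Let $T_x$, $T_x^*$ denote the arcs of level $m-1$, and $Z=|T_x|$. By (D0) and \eqref{eq:dist} at level $m-1$, $Df^j\le e^{8V}|f^jT_x|/Z$ on $T_x^*$ for $j<q_m$. Hence $|D\log DF|\le C\sum_{j<q_m}Df^j\le C/Z$, and with (D1), $|\varepsilon''|=DF\,|D\log DF|\le C/Z$ on $T_x^*$.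

A positive function with bounded second derivative has small slope where it is small. If $\varepsilon>0$ and $|\varepsilon''|\le b$ on $[\xi-\ell,\xi+\ell]$, Taylor's formula in the decreasing direction gives $|\varepsilon'(\xi)|<\varepsilon(\xi)/y+by/2$ for $0<y\le\ell$. For $y=\sqrt{2\varepsilon(\xi)/b}$ the right side is $\sqrt{2b\varepsilon(\xi)}$; if this $y$ exceeds $\ell$, then $b\ell/2<\varepsilon(\xi)/\ell$ and the choice $y=\ell$ gives $2\varepsilon(\xi)/\ell$. For $\xi\in T_x$ we may take $\ell=e^{-V}Z$, since by (D1) the two outer parts of $T_x^*$ have length between $e^{-V}Z$ and $e^VZ$. The step of $F$ at $\xi$ lies in $T_x^*$, so $\varepsilon(\xi)\le(1+2e^V)Z$. Together,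
\[
|DF(\xi)-1|=|\varepsilon'(\xi)|\le C\big(\varepsilon(\xi)/Z\big)^{1/2}\qquad(\xi\in T_x).
\]
Given $y$, let $x=f^{-q_{m-1}}y$. By (Q3), $F$ moves $y$ toward $x$, and $A_{m+1}\eta_m\le\eta_{m-1}$ by (Q2), so $y_j=F^jy\in T_x$ for $0\le j\le a$. For $j<a$ we have $\varepsilon(y_{j+1})=DF(\xi_j)\varepsilon(y_j)$ with $\xi_j$ between $y_j$ and $y_{j+1}$, and $\varepsilon(\xi_j)\le|y_{j+2}-y_j|\le(1+e^V)\varepsilon(y_j)$. So $s_j=(\varepsilon(y_j)/Z)^{1/2}$ satisfies $s_j\le C_1$ and $s_{j+1}\le s_j(1+C_1s_j)$, which gives $1/s_{j+1}\ge1/s_j-C_1$. If $1/s_0\ge2C_1a$, then $1/s_a\ge1/(2s_0)$. Otherwise $s_a/s_0\le2C_1^2a$. In both cases $\varepsilon(y_a)/\varepsilon(y_0)\le Ca^2$. Since $aq_m\le q_{m+1}$, (D0) and \eqref{eq:dist} at level $m$ give $DF^a(y)\le e^{8V}\varepsilon(y_a)/\varepsilon(y_0)$. This proves \eqref{eq:Fa}.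

\emph{The first derivative.} Let $q_{m_1}\le n<q_{m_1+1}$ and expand $n=\sum_{m\le m_1}d_mq_m$ greedily, dividing successively by $q_{m_1},q_{m_1-1},\dots,q_0$. The remainder that is divided by $q_m$ is less than $q_{m+1}$, so $d_m<q_{m+1}/q_m$, and $d_m\le A_{m+1}$ for $m\ge1$ by (Q2). The product of the nonzero $d_m$ is at most $\frac{n}{q_{m_1}}\prod_{m<m_1}\frac{q_{m+1}}{q_m}=n$. Since $q_{m+1}\ge2q_{m-1}$, we have $m_1\le C(1+\log n)$. The terms with $m<m_0$ sum to less than $q_{m_0}$ and contribute a bounded factor. By \eqref{eq:Fa}, $\sup Df^n\le C\max(C_*,1)^{m_1+1}n^2$, which is polynomial in $n$.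

\emph{Higher derivatives.} Let $r\ge2$ and suppose $[f^j]_{r-1}\le Cn^a$ for $0\le j\le n$. For $1\le\sigma\le r-1$, (N1) bounds each term of $D^\sigma\log Df^n=\sum_{j<n}D^\sigma(\log Df\circ f^j)$ by $Cn^{a(r-1)}$, so the sum is at most $Cn^{a(r-1)+1}$. Then $D^rf^n=Df^n\cdot P_r$ is polynomially bounded, since $P_r$ has weight $r-1$.
\end{proof}

We can now bound a term \eqref{eq:term} by the displacement of $\alpha(\lambda)$ alone.

\begin{corollary}\label{cor:term}
Let $s\ge1$ and $b_s=\frac12a_{2s}+2sa_s$. If $X\ge1$ and $|\lambda|,|n|\le X$, then for all $v\in C^\infty(S^1)$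
\[
\big\|(v\circ\alpha(\lambda)-v)\circ\alpha(n)\big\|_s\le C_s\|v\|_{s+1}\,\Delta(\lambda)^{1/2}X^{b_s}.
\]
\end{corollary}

\begin{proof}
Let $\kappa=\kappa_{\alpha(\lambda)}$. By Proposition~\ref{prop:growth}, $\|\kappa\|_s\le C_sX^{a_s}$, and by (N3), $\|\kappa\|_s\le C_s\Delta(\lambda)^{1/2}X^{a_{2s}/2}$. So (N2) bounds $\|v\circ\alpha(\lambda)-v\|_s$ by $C_s\|v\|_{s+1}\Delta(\lambda)^{1/2}X^{a_{2s}/2+sa_s}$, and by (N1) the outer word costs a factor $C_sX^{sa_s}$.
\end{proof}

\section{Iterates near a longest return arc}\label{sec:large}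

For $k=1$ we must show that $f^q$ is $C^s$-close to the identity on the support of the bump. Proposition~\ref{prop:growth} is too weak for this: interpolation of order $t$ at scale $1/q$ gains $q^{-t}$ but would pay $q^{a_t}$. Distortion alone gives $|D\log Df^j|\le C/|T_x|$ near $x$, as in the proof of \eqref{eq:Fa}, and this exactly cancels the gain from interpolation at scale $|T_x|$. The next proposition improves the cost per derivative from $M^{-1}$ to $M^{-2/3}$ near a longest return arc. It is a local, weaker version of estimates of Yoccoz \cite{Yoc}.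

\begin{proposition}\label{prop:large}
There are $c_1>0$ and $C_r$ with the following property. Let $f=f_l$ with $\rho_l$ irrational, and let $m$ be a level with $M=\omega(\eta_m)<\frac13$. Then there is a point $z$ with $|T_z|\ge e^{-V}M$ such that on $\mathcal{N}=\{x:|x-z|\le c_1M^{2/3}\}$
\[
|D^r\log Df^j|\le C_rM^{-2r/3}\qquad(0\le j\le q_{m+1},\ r\ge1).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:omega}, $\eta_m\le M<\frac13$, so (D0)--(D4) apply. We first show, with cross-ratios, that the return arcs stay of size about $M$ on an interval of length about $M^{2/3}$. On that interval the Schwarzian derivative of $f^j$ is $O(1/M)$, and a Riccati equation converts this into the claim.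

\emph{Step 1: choice of $z$.} Let $|T_{x_0}|=M$, and let $z_0$ minimize $|T_x|$. By (D2) there is $0\le u<2q_{m+1}$ with $z=f^uz_0\in T_{x_0}$, and $|T_z|\ge e^{-V}M$ by (D3). We take $z$ in the orbit of $z_0$ because a cross-ratio is known at $z_0$.

\emph{Step 2: cross-ratios.} For $x_1<x_2<x_3<x_4$ let $\operatorname{cr}=\frac{(x_2-x_1)(x_4-x_3)}{(x_3-x_1)(x_4-x_2)}$. The function $\Phi(x,y)=\log\int_0^1Df(y+\sigma(x-y))\,d\sigma$ is smooth, symmetric, invariant under $(x,y)\mapsto(x+1,y+1)$, and equals $\log\frac{f(x)-f(y)}{x-y}$ off the diagonal. Applying $f$ to the four points changes $\log\operatorname{cr}$ by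
\[
\Phi(x_2,x_1)+\Phi(x_3,x_4)-\Phi(x_3,x_1)-\Phi(x_2,x_4)=\int_{x_2}^{x_3}\!\!\int_{x_1}^{x_4}\partial_1\partial_2\Phi\,dy\,dx,
\]
which is at most $C(x_4-x_1)^2$ in absolute value if $x_4-x_1\le1$.

Let $l_i=|T_{F^iz}|$. The points $F^{i-1}z,\dots,F^{i+2}z$ bound three consecutive arcs of lengths $l_{i-1},l_i,l_{i+1}$, in this or the reverse order, and in both cases their cross-ratio is
\[
\operatorname{cr}_i=\frac{1}{(1+l_i/l_{i-1})(1+l_i/l_{i+1})}\le\frac{\sqrt{l_{i-1}l_{i+1}}}{4\,l_i},
\]
by $1+y\ge2\sqrt y$. The cross-ratio of $F^{-1}z_0,\dots,F^2z_0$ is at least $\frac14$, because the middle arc is the shortest. Let $I=\lfloor M^{-1/3}\rfloor\ge1$ and $|i|\le I$. The quadruple at $F^iz$ is the image of the quadruple at $z_0$ under $f^{u+iq_m}$, and $|u+iq_m|\le(2+I)q_{m+1}$. The intermediate quadruples span arcs $f^vT^*_{z_0}$ of length $\le3M<1$ and, by (D0), of total length $\le4(2+I)\le12I$. The sum of the squared lengths is at most $36IM\le36I^{-2}$, so $\log(4\operatorname{cr}_i)\ge-CI^{-2}$, and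
\begin{equation}\label{eq:convex}
\log l_{i-1}-2\log l_i+\log l_{i+1}\ge-C_2I^{-2}\qquad(|i|\le I).
\end{equation}

\emph{Step 3: the arcs stay long.} The sequence $\log l_i$ is almost convex and almost maximal at $i=0$, so it cannot drop quickly on either side. Let $Y_i=\log(l_i/l_{i+1})$; then \eqref{eq:convex} says $Y_{i-1}\ge Y_i-C_2I^{-2}$. For $0\le i<I$ and $-I\le i'\le i$, fewer than $2I$ steps give $Y_{i'}\ge Y_i-2C_2/I$. Since $l_{-I}\le M\le e^Vl_0$,
\[
V\ge\log\frac{l_{-I}}{l_0}=\sum_{i'=-I}^{-1}Y_{i'}\ge IY_i-2C_2 .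
\]
So $Y_i\le(V+2C_2)/I$ for $0\le i<I$, and $l_i\ge e^{-V-2C_2}l_0$ for $0\le i\le I$. The sequence $(l_{-i})$ satisfies \eqref{eq:convex} and the same upper bound, so the conclusion holds for $|i|\le I$. By (D3), $|T_x|\ge c_2M$ with $c_2=e^{-3V-2C_2}$ for all $x$ in $\bigcup_{-I\le i<I}T_{F^iz}$. This union extends on each side of $z$ by at least $Ic_2M\ge\frac12c_2M^{2/3}$. With $c_1=c_2/4$ it contains $\mathcal{U}=\{x:|x-z|\le2c_1M^{2/3}\}$.

\emph{Step 4: the first derivative of $\log Df^j$.} For $x\in\mathcal{U}$ and $i\le q_{m+1}$, (D0) and \eqref{eq:dist} give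
\begin{equation}\label{eq:sumsq}
Df^i(x)\le e^{8V}\frac{|f^iT_x|}{|T_x|}\le C,\qquad\sum_{i<q_{m+1}}Df^i(x)^2\le C\frac{M\sum_{i<q_{m+1}}|f^iT_x|}{(c_2M)^2}\le\frac CM .
\end{equation}
The Schwarzian derivative $Sg=D^2\log Dg-\frac12(D\log Dg)^2$ satisfies $S(g\circ g')=(Sg\circ g')(Dg')^2+Sg'$, so $Sf^j=\sum_{i<j}(Sf\circ f^i)(Df^i)^2$ and $|Sf^j|\le C_3/M$ on $\mathcal{U}$. The function $w=D\log Df^j$ solves $w'=\frac12w^2+Sf^j$. Let $x\in\mathcal{N}$ and suppose $W=|w(x)|\ge2(C_3/M)^{1/2}$. Put $\bar w(y)=w(x+y)$ if $w(x)>0$ and $\bar w(y)=-w(x-y)$ if $w(x)<0$. For $0\le y\le c_1M^{2/3}$ the argument stays in $\mathcal{U}$, and $\bar w'\ge\frac12\bar w^2-\frac14W^2$ with $\bar w(0)=W$. Hence $\bar w$ stays $\ge W$, so $\bar w'\ge\frac14\bar w^2$, and the positive function $1/\bar w$ decreases from $1/W$ at rate $\ge\frac14$. This forces $4/W>c_1M^{2/3}$. With $b=M^{-2/3}\ge1$ we get $|w|\le Cb$ on $\mathcal{N}$ in all cases, since $M^{-1/2}\le b$.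

\emph{Step 5: higher derivatives.} Let $r\ge1$ and assume $|D^\nu\log Df^i|\le Cb^\nu$ on $\mathcal{N}$ for $1\le\nu\le r$ and all $i\le q_{m+1}$. We have $D^rw=D^{r-1}(\frac12w^2)+D^{r-1}Sf^j$. By the Leibniz rule the first term is at most $Cb^{r+1}$. By \eqref{eq:chain} and \eqref{eq:sumsq} the second is at most
\[
C\sum_{i<j}\sum_{\sigma=0}^{r-1}(Df^i)^{2+\sigma}b^{r-1-\sigma}\le Cb^{r-1}M^{-1}=Cb^{r+1/2}\le Cb^{r+1}.\qedhere
\]
\end{proof}

\section{Good approximations, return maps, and the case $k=1$}\label{sec:approx}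

Assume that $\rho$ is not SDC. Let $t\ge3$ and $\tau\ge t+3$ be integers, to be chosen in terms of $s$. ``For $q$ large'' means larger than a threshold that depends on $\alpha$ and on the parameters fixed before $q$.

\subsection{The lattice $\Lambda$ and the scale $R$}

There are arbitrarily large $q$ and $p\in\mathbb{Z}^k$ with
\begin{equation}\label{eq:approx}
\gcd(q,p_1,\dots,p_k)=1,\qquad|q\rho_i-p_i|\le q^{-\tau}\quad(1\le i\le k).
\end{equation}
Indeed, for each $\gamma\in(0,1]$ there is $q'\ge1$ with $\max_i\|q'\rho_i\|<\gamma q'^{-\tau}$. Let $p_i'$ be the integer nearest to $q'\rho_i$, and divide $(q',p')$ by its greatest common divisor. The result $(q,p)$ has $q\le q'$ and $|q\rho_i-p_i|\le\gamma q'^{-\tau}\le\gamma q^{-\tau}$. As $\gamma\to0$ we have $q\to\infty$, because some $\rho_i$ is irrational.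

For $(q,p)$ as in \eqref{eq:approx} let
\[
\Lambda=\{n\in\mathbb{Z}^k:n\cdot p\equiv0\bmod q\},\qquad R=\frac1{\omega(1/(2q))}.
\]
By the gcd condition $n\mapsto n\cdot p$ induces an isomorphism $\mathbb{Z}^k/\Lambda\cong\mathbb{Z}/q$. For $q$ large:
\begin{enumerate}
\item[(A1)] $|n\cdot\rho-n\cdot p/q|\le k|n|q^{-\tau-1}$. So $\|n\cdot\rho\|\le k|n|q^{-\tau-1}$ if $n\in\Lambda$, and $\|n\cdot\rho\|\ge\frac1q-kq^{1-\tau}\ge\frac1{2q}$ if $n\notin\Lambda$ and $|n|\le q^2$.
\item[(A2)] $1\le R\le2q$ by \eqref{eq:omega}, and $R\to\infty$ as $q\to\infty$. An arc of length $2/R$ has measure $\ge1/(2q)$, since an arc of smaller measure has length $\le1/R$.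
\item[(A3)] If $\rho_l$ is rational then $q\rho_l=p_l$, since $|q\rho_l-p_l|$ is less than the reciprocal of the denominator of $\rho_l$.
\end{enumerate}
For rotations $R=2q$. In general $R$ measures how far the arcs of measure $1/(2q)$ are from having equal length, and no lower bound on $R$ in terms of $q$ is given in advance.

\begin{lemma}[test functions]\label{lem:test}
Let $J$ be an arc with $\mu(J)=1/(4q)$, let $\mathcal{W}\subset\{n:|n|\le q^2\}$ contain $0$, and let $u=\sum_{n\in\mathcal{W}}v_J\circ\alpha(n)$. For $q$ large, $\operatorname{osc}(u)\ge1$.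
\end{lemma}

\begin{proof}
The function $v_J\circ\alpha(n)$ is supported in $h^{-1}(hJ-n\cdot\rho)$, and $n\cdot\rho$ is within $kq^{1-\tau}$ of $\frac1q\mathbb{Z}$ by (A1). So the support of $u$ has measure at most $q(\frac1{4q}+2kq^{1-\tau})<1$, and $u$ vanishes somewhere. Also $\max u\ge\max v_J=1$.
\end{proof}

\subsection{The return maps}

Let $Q_l$ be the order of $p_l$ in $\mathbb{Z}/q$; it divides $q$, and it is the least $j\ge1$ with $je_l\in\Lambda$.

\begin{proposition}\label{prop:return}
Let $\rho_l$ be irrational, $E=f_l^{Q_l}$, and let $q$ be large. Then: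
\begin{enumerate}
\item[(a)] $Q_l=q_{m+1}$ for a level $m\ge0$ of $f_l$, and $\frac1{2q}\le\eta_m\le\frac1{Q_l}$;
\item[(b)] $\Delta(Q_le_l)\le C_tR^{-t/3}$;
\item[(c)] there is an arc $J$ with $\mu(J)=\frac1{4q}$ and $|J|\ge\dfrac{e^{-V}Q_l}{5qR}$ such that
\[
\|v_J\circ E-v_J\|_s\le C_t|J|^{-s-1}R^{s-t/3}\qquad(1\le s\le t/3).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (A1), $E$ moves by $\theta\in(0,q^{-\tau}]$, while $\|j\rho_l\|\ge\frac1{2q}>\theta$ for $1\le j<Q_l$. By (Q5), $Q_l$ is a closest return time. Since $\|Q_l\rho_l\|\to0$ and $\rho_l$ is irrational, $Q_l\to\infty$ as $q\to\infty$. So $Q_l=q_{m+1}$ with $m\ge0$. Then $\eta_m\ge\frac1{2q}$ because $q_m<Q_l$, and $\eta_m\le1/Q_l$ by (Q1). It follows that $M=\omega(\eta_m)$ satisfies $1/R\le M\le\omega(1/Q_l)\to0$.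

Let $z,\mathcal{N},c_1$ be as in Proposition~\ref{prop:large}, and let $\mathcal{N}'=\{x:|x-z|\le\frac12c_1M^{2/3}\}$. For $q$ large, $4tM\le\frac12c_1M^{2/3}$. We claim that
\begin{equation}\label{eq:Elocal}
|D^r\kappa_E|\le C_tR^{r-t/3}\quad\text{on }\mathcal{N}'\qquad(0\le r<t).
\end{equation}
Let $x\in\mathcal{N}'$. The interval $[x,x+4t/R]$ lies in $\mathcal{N}$, since $4t/R\le4tM$. By (A2) and Lemma~\ref{lem:step}, each interval $[x+\frac{4\nu}R,x+\frac{4\nu+2}R]$, $0\le\nu<t$, contains a point $z_\nu$ with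
\[
\varepsilon_E(z_\nu)\le2q^{-\tau}\cdot\frac2R\cdot2q\le8q^{1-\tau}\le q^{-t}\le(2q)^{-t/3}\le R^{-t/3}.
\]
By \eqref{eq:chain}, (D1) and Proposition~\ref{prop:large} with $j=q_{m+1}$, $|D^t\kappa_E|=DE\,|P_t|\le C_tM^{-2(t-1)/3}\le C_tR^{2t/3}$ on $\mathcal{N}$. Lemma~\ref{lem:interp} with $\ell=1/R$ gives $|D^r\kappa_E(x)|\le C_t(R^rR^{-t/3}+R^{r-t}R^{2t/3})$, which is \eqref{eq:Elocal}.

(b) The arc $T_z^*$ contains $z$ and has length $\le3M$, so $T_z^*\subset\mathcal{N}'$. The map $E$ moves by $\eta_{m+1}<\eta_m$, and $M/|T_z|\le e^V$. So (D4) and \eqref{eq:Elocal} with $r=0$ give (b).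

(c) Since $\mu(T_z)=\eta_m\ge\frac1{2q}$, the arc $T_z$ is covered by $\lceil4q\eta_m\rceil\le5q/Q_l$ subarcs of measure $\frac1{4q}$. The longest, $J$, has $|J|\ge|T_z|Q_l/(5q)\ge e^{-V}Q_l/(5qR)$. The function $v_J\circ E-v_J$ is supported in $J\cup E^{-1}J\subset T_z^*\subset\mathcal{N}'$. For $s\le t/3$, \eqref{eq:Elocal} gives $\|\kappa_E\|_{C^s(\mathcal{N}')}\le C_tR^{s-t/3}\le C_t$, and (N2) on $\mathcal{N}'$ gives (c).
\end{proof}

This is one of the places where infinite differentiability enters: the gain $R^{-t/3}$ must beat a power of $R$ that depends on $s$, so $t$ has to be large compared with $s$.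

\subsection{The case $k=1$, and what changes for $k\ge2$}\label{sec:kone}

Let $k=1$, $f=f_1$, $t=6s+6$. By \eqref{eq:approx}, $Q_1=q$. Take $J$ from Proposition~\ref{prop:return}(c), so $|J|\ge c/R$, and let $u=\sum_{j=0}^{q-1}v_J\circ f^j$. Then $\operatorname{osc}(u)\ge1$ by Lemma~\ref{lem:test}, and
\[
\|u\circ f-u\|_s=\|v_J\circ E-v_J\|_s\le C_sR^{s+1}R^{s-t/3}=C_sR^{-1}\to0 .
\]
This proves Proposition~\ref{prop:key} for $k=1$. There is a single term and no outer word, so every cost is a power of $R$.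

For $k\ge2$ long outer words appear, and they cost powers of $q$. Two lattices with $k=2$ and $q=N^2$ show the extremes. If $p\equiv(1,0)\bmod q$, then $e_2\in\Lambda$ and $\{je_1:0\le j<q\}$ represents $\mathbb{Z}^2/\Lambda$. As before $u\circ f_1-u=v\circ f_1^q-v$, but $u\circ f_2-u=\sum_{j<q}(v\circ f_2-v)\circ f_1^j$. By Corollary~\ref{cor:term} this is small if the short word $e_2$ has displacement below a high power of $1/q$; Section~\ref{sec:short} proves such a bound. If $p\equiv(1,N)\bmod q$, then $n\in\Lambda$ forces $N\mid n_1$, and $N\mid n_2$ if $n_1=0$, so every nonzero vector of $\Lambda$ has size $\ge\sqrt q$. No short word is available, and the gain $R^{-t/3}$ must pay for powers of $q$. Section~\ref{sec:pairs} shows that the absence of short relations between two generators forces $R$ to be at least a power of the length of the shortest relation.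

\section{Short words that move little}\label{sec:short}

For a short word, Proposition~\ref{prop:growth} bounds high derivatives everywhere at low cost. We may then interpolate where the scale is smallest, near a shortest return arc.

\begin{lemma}\label{lem:short}
Let $\rho_l$ be irrational, with $q_m,\eta_m$ as in Section~\ref{sec:returns}. For every $t\ge1$ there is $C_t$ such that for all $m\ge0$ and $n\ne0$ with $\theta=\|n\cdot\rho\|\le\eta_m$,
\[
\Delta(n)\le C_t\Big(\frac\theta{\eta_m}+|n|^{a_{t+1}}\eta_m^t\Big).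
\]
\end{lemma}

\begin{proof}
If $\theta=0$ then $\Delta(n)=0$. For the finitely many $m$ with $(2t+3)\eta_m\ge1$ the claim holds with $C_t\ge(2t+3)^t$, since $\Delta(n)\le1$. Let $\theta>0$ and $(2t+3)\eta_m<1$, and let $g=\alpha(n)$, $F=f_l^{q_m}$. By \eqref{eq:omega} there is $y$ with $\ell=|T_y|\le\eta_m$. The arcs $T_j=F^jT_y$, $0\le j\le2t$, are consecutive, their union has measure less than $1$, and $e^{-jV}\ell\le|T_j|\le e^{jV}\ell$ by (D1). By Lemma~\ref{lem:step} there is $z_j\in T_j$ with $\varepsilon_g(z_j)\le2e^{jV}\ell\,\theta/\eta_m$. The $t+1$ points $z_0,z_2,\dots,z_{2t}$ are separated by the arcs with odd index, so their gaps are $\ge e^{-2tV}\ell$. Lemma~\ref{lem:interp} of order $t+1$ for $\kappa_g$ on $\bigcup_jT_j$, with Proposition~\ref{prop:growth}, gives on $T_y$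
\[
\varepsilon_g\le C_t\big(\ell\,\theta/\eta_m+\ell^{t+1}|n|^{a_{t+1}}\big)\le C_t\,\ell\,\big(\theta/\eta_m+|n|^{a_{t+1}}\eta_m^t\big).
\]
By (D4) and $M\le1$, $\Delta(n)\le e^{8V}\ell^{-1}\max_{T_y}\varepsilon_g$.
\end{proof}

\section{Non-resonant pairs of generators}\label{sec:pairs}

A pair of generators, which we call $f_1,f_2$ in this section, is \emph{non-resonant} if $n_1\rho_1+n_2\rho_2\notin\mathbb{Z}$ for all $(n_1,n_2)\in\mathbb{Z}^2\setminus\{0\}$. In particular $\rho_1,\rho_2$ are irrational. Throughout the section $n\in\mathbb{Z}^2$. The function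
\[
\theta(N)=\min_{0<|n|\le N}\|n\cdot\rho\|>0\qquad(N\ge1)
\]
is nonincreasing and tends to $0$. Let $N_1=1$ and let $N_2<N_3<\cdots$ be the integers at which it drops. Put $\theta_j=\theta(N_j)$, attained at a vector $n_j$ with $|n_j|=N_j$, and choose the sign of $n_j$ so that $\alpha(n_j)$ moves to the right. These are the closest returns of the $\mathbb{Z}^2$-action:
\begin{equation}\label{eq:best}
\|n\cdot\rho\|\ge\theta_j\qquad\text{for }0<|n|<N_{j+1}.
\end{equation}
Let $\delta_j=\omega(\theta_j)=\Delta(n_j)$, a nonincreasing sequence that tends to $0$. The $N_{j+1}^2$ points $n\cdot\rho$ with $0\le n_1,n_2<N_{j+1}$ are $\theta_j$-separated, so $\theta_j\le N_{j+1}^{-2}$. For rotations this bounds $\delta_j=\theta_j$. A power bound survives in general.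

\begin{proposition}\label{prop:pairs}
For a non-resonant pair there are $c,C>0$ such that $\delta_j\le CN_{j+1}^{-c}$ for all $j$. Consequently $\omega(\theta(N))\le C(N+1)^{-c}$ for all integers $N\ge1$.
\end{proposition}

The consequence follows since $\theta(N)=\theta_j$ and $N+1\le N_{j+1}$ for $N_j\le N<N_{j+1}$. The bound on $\delta_j$ is proved by induction along the sequence. When $N_{j+1}$ exceeds a power of $N_j$, the word $n_j$ is short and Lemma~\ref{lem:short} gives the bound outright (Lemma~\ref{lem:jump}). Otherwise we compare $\delta_i$ with an earlier $\delta_j$: the ratio $\delta_i/\delta_j$ is controlled by $\theta_i/\theta_j$ (Lemma~\ref{lem:moderate}), and this ratio by $N_{j+1}/N_{i+1}$ (Lemma~\ref{lem:ratio}).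

\subsection{Two consequences of the arithmetic}

\begin{lemma}\label{lem:jump}
There is $C_J\ge1$ such that $\delta_j\le C_JN_j^{a_2}/N_{j+1}$ for all $j$.
\end{lemma}

\begin{proof}
If $N_{j+1}<4N_j$, then $\delta_j\le1\le4N_j/N_{j+1}$. Let $N_{j+1}\ge4N_j$. Choose $l\in\{1,2\}$ with $e_l$ not parallel to $n_j$, put $N=\lfloor N_{j+1}/4\rfloor\ge N_{j+1}/8$, and let $m$ be the level of $f_l$ with $q_m\le N<q_{m+1}$. By \eqref{eq:best} and (Q1), $\theta_j\le\eta_m<1/N\le8/N_{j+1}$. Let $u=\lfloor\eta_m/\theta_j\rfloor\ge1$. For one choice of sign, $n=q_me_l\pm un_j\ne0$ has $\|n\cdot\rho\|=\eta_m-u\theta_j<\theta_j$. By \eqref{eq:best}, $N_{j+1}\le|n|\le\frac14N_{j+1}+uN_j$, so $\theta_j/\eta_m\le1/u\le4N_j/(3N_{j+1})$. Lemma~\ref{lem:short} with $t=1$ and $n=n_j$ gives $\delta_j\le C(N_j+N_j^{a_2})/N_{j+1}$.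
\end{proof}

\begin{lemma}\label{lem:ratio}
For $i>j$, $\theta_i/\theta_j\le4N_{j+1}/N_{i+1}$.
\end{lemma}

\begin{proof}
Let $Y=\lceil\theta_j/\theta_i\rceil\le2\theta_j/\theta_i$. Dirichlet's theorem states that for real $x$ and an integer $Y\ge1$ there are integers $u,u'$ with $1\le u\le Y$ and $|ux-u'|\le1/(Y+1)$. For $x=\theta_{j+1}/\theta_j\in(0,1)$ we have $0\le u'\le u$ and $|u\theta_{j+1}-u'\theta_j|\le\theta_j/(Y+1)<\theta_i$. So $n=un_{j+1}-u'n_j$ has $\|n\cdot\rho\|<\theta_i$, and $n\ne0$ since $uN_{j+1}>u'N_j$. By \eqref{eq:best}, $N_{i+1}\le|n|\le2YN_{j+1}\le4N_{j+1}\theta_j/\theta_i$.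
\end{proof}

\subsection{Distortion along well-chosen paths}

The next lemma is where the second generator is used. For one generator there is one way to write $f^a$ as a product, and (D0) only says that the arcs met along the orbit have bounded total length. With two commuting generators, $f_1^a=f_2^{-s}f_1^af_2^s$ for every $s$. The rows of $\mathbb{Z}^2$ at different heights $s$ give disjoint families of arcs, so some row has small total length. Along that row the derivatives of $\log Df_1^a$ gain a small factor.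

\begin{lemma}\label{lem:moderate}
For every $t\ge1$ there is $C_t^*$, and for every integer $B\ge2$ there are $\delta^0_{t,B}\in(0,1)$ and $C_{t,B}$, such that the following holds. If $1/N_{j+1}\le\delta_j\le\delta^0_{t,B}$, $i>j$ and $N_i\le BN_{j+1}$, then
\[
\delta_i\le C_t^*\,\delta_j\,\frac{\theta_i}{\theta_j}+C_{t,B}\,\delta_j^{1+t/2}.
\]
\end{lemma}

It matters for the induction below that $C_t^*$ does not depend on $B$.

\begin{proof}
Write $\delta=\delta_j$, $N=N_{j+1}\ge1/\delta$, $F=\alpha(n_j)$, and let $J_x=[x,Fx]$ be the step of $F$ at $x$. Then $\mu(J_x)=\theta_j$, $|J_x|=\kappa_F(x)\le\delta$, and $\alpha(n)J_x=J_{\alpha(n)x}$ by commutation. By \eqref{eq:best}, the arcs $\alpha(n)J_x$ and $\alpha(n')J_x$ have disjoint interiors if $0<|n-n'|<N$. We assume $\delta\le\frac14$ and impose further smallness conditions on $\delta$, depending on $t$ and $B$, as we go. For a point $x$ put $b(x)=\delta^{1/2}/|J_x|$.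

\emph{Step 1: good paths.} Let $|a|<N$, $\{l,l'\}=\{1,2\}$, $x\in S^1$. \emph{There are words $w_0=\mathrm{id},w_1,\dots,w_p=f_l^a$ with $w_{\iota+1}=\gamma_\iota w_\iota$, $\gamma_\iota\in\{f_1^{\pm1},f_2^{\pm1}\}$, and $\sum_\iota|w_\iota J_x|\le5\delta^{1/2}$.} Let $S=\lceil\delta^{-1/2}\rceil<\delta^{-1/2}+1\le1/\delta\le N$; this is where the hypothesis $\delta_j\ge1/N_{j+1}$ is used. The vectors $a'e_l+se_{l'}$, with $a'$ between $0$ and $a$ and $0\le s<S$, differ pairwise by less than $N$, so the corresponding arcs have total length $\le1$. For some $s$ the arcs of row $s$ have total length $\le1/S\le\delta^{1/2}$. Follow the factorization $f_{l'}^{-s}f_l^af_{l'}^s$ one generator at a time. Besides row $s$, the path has $2s$ partial words, which contribute at most $2S\delta\le4\delta^{1/2}$.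

\emph{Step 2: one piece.} Let $C_\flat$ bound $|D\log D\gamma|$ for the four maps $\gamma=f_1^{\pm1},f_2^{\pm1}$, let $c_0=\min\{\frac12,1/(10eC_\flat)\}$, and let $\hat J_x=\{y:|y-x|\le c_0\delta^{-1/2}|J_x|\}$, which contains $J_x$ if $\delta\le c_0^2$. \emph{For $|a|<N$, the map $f_l^a$ has distortion $\le1$ on $\hat J_x$, and $|D^r\log Df_l^a|\le C_rb(x)^r$ on $\hat J_x$ for $r\ge1$.} We prove both claims for all words $w_\iota$ of the good path. If $w_{\iota'}$ has distortion $\le1$ on $\hat J_x$ for $\iota'<\iota$, then \eqref{eq:dist} gives $|w_{\iota'}\hat J_x|\le2ec_0\delta^{-1/2}|w_{\iota'}J_x|$. Since $\log Dw_\iota=\sum_{\iota'<\iota}\log D\gamma_{\iota'}\circ w_{\iota'}$, the distortion of $w_\iota$ is at most $C_\flat\sum_{\iota'<\iota}|w_{\iota'}\hat J_x|\le10eC_\flat c_0\le1$. Next, \eqref{eq:dist} gives $\sum_\iota Dw_\iota\le e\sum_\iota|w_\iota J_x|/|J_x|\le5eb$ on $\hat J_x$, with $b=b(x)$, and so $\sum_\iota(Dw_\iota)^\sigma\le(5eb)^\sigma$ for $\sigma\ge1$. If $|D^\nu\log Dw_{\iota'}|\le C_\nu b^\nu$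 for all $1\le\nu<r$ and all $\iota'$, then \eqref{eq:chain} gives
\[
|D^r\log Dw_\iota|\le C\sum_{\iota'}\sum_{\sigma=1}^r(Dw_{\iota'})^\sigma b^{r-\sigma}\le C_rb^r .
\]
Induction on $r\ge1$ proves the second claim.

\emph{Step 3: words of size $\le BN$.} Let $c_B=e^{-4B}c_0$, $I_x=\{y:|y-x|\le c_B\delta^{-1/2}|J_x|\}$, and assume $\delta\le c_B^2$ and $1/\delta\ge B+1$. \emph{If $|n|\le BN$, then on $I_x$}
\begin{equation}\label{eq:longer}
D\alpha(n)\le e^{4B}\frac{|J_{\alpha(n)x}|}{|J_x|},\qquad|D^r\log D\alpha(n)|\le C_{r,B}\,b(x)^r\quad(r\ge1).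
\end{equation}
Since $BN/(N-1)\le B+1$, we can write $\alpha(n)=g_{p-1}\cdots g_0$ with $p\le2(B+1)\le4B$ pieces $g_u=f_l^a$, $|a|<N$. Let $W_0=\mathrm{id}$, $W_{u+1}=g_uW_u$, $x_u=W_ux$. Suppose $W_u$ has distortion $\le u$ on $I_x\supset J_x$. Then $DW_u\le e^u|J_{x_u}|/|J_x|$ on $I_x$ by \eqref{eq:dist}, so $|W_uy-x_u|\le e^{u}c_B\delta^{-1/2}|J_{x_u}|\le c_0\delta^{-1/2}|J_{x_u}|$ for $y\in I_x$; that is, $W_uI_x\subset\hat J_{x_u}$. By Step 2, $W_{u+1}$ has distortion $\le u+1$ on $I_x$. By induction this holds for all $u\le p$, which gives the first bound in \eqref{eq:longer}. For the second, note that $b(x_u)\,DW_u\le e^{4B}b(x)$ on $I_x$. If $|D^\nu\log DW_u|\le C_{\nu,B}b(x)^\nu$ for all $\nu\ge1$, then \eqref{eq:chain} and Step 2 give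
\[
\big|D^r(\log Dg_u\circ W_u)\big|\le C_{r,B}\sum_{\sigma=1}^r\big(b(x_u)DW_u\big)^\sigma b(x)^{r-\sigma}\le C_{r,B}\,b(x)^r,
\]
so $\log DW_{u+1}=\log DW_u+\log Dg_u\circ W_u$ satisfies bounds of the same form. There are at most $4B$ steps.

\emph{Step 4: $|\log DF|<1$.} This replaces (D1). Since $N_j<N$, \eqref{eq:longer} with $B=2$ gives constants $C',c'$, depending only on $\alpha$, with $|D\log DF|\le C'\delta^{1/2}/|J_x|$ for $|y-x|\le c'\delta^{-1/2}|J_x|$. Assume $3\delta^{1/2}\le\min\{c',1/(2C')\}$. Then $\log DF$ differs from its value at $x$ by at most $\frac12$ on $|y-x|\le3|J_x|$. If $\log DF(x)\le-1$, then $\kappa_F'=DF-1\le e^{-1/2}-1<-\frac13$ there, so $\kappa_F(x+3|J_x|)<0$. If $\log DF(x)\ge1$, then $\kappa_F'\ge e^{1/2}-1>\frac13$ there, so $\kappa_F(x-3|J_x|)<0$. Both contradict $\kappa_F>0$.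

\emph{Step 5: interpolation.} Let $g=\alpha(n_i)$, which moves to the right by $\theta_i<\theta_j$, and let $\ell=|J_x|$. By Step 4 the consecutive arcs $F^uJ_x$, $0\le u\le2t$, have lengths in $[e^{-2t}\ell,e^{2t}\ell]$, and their union lies in $I_x$ if $(2t+1)e^{2t}\le c_B\delta^{-1/2}$. By Lemma~\ref{lem:step} each contains a point with $\varepsilon_g\le2e^{2t}\ell\,\theta_i/\theta_j$. Since $gx\in J_x$, we have $J_{gx}\subset J_x\cup FJ_x$ and $|J_{gx}|\le(1+e)\ell$. As $|n_i|=N_i\le BN$, \eqref{eq:longer} and \eqref{eq:chain} give $|D^{t+1}g|=Dg\,|P_{t+1}|\le C_{t,B}(\delta^{1/2}/\ell)^t$ on $I_x$. Lemma~\ref{lem:interp} of order $t+1$, with the points in the arcs $u=0,2,\dots,2t$ and $K=(2t+1)e^{2t}$, gives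
\[
\varepsilon_g(x)\le C_t^*\,\ell\,\theta_i/\theta_j+C_{t,B}\,\ell\,\delta^{t/2},
\]
where $C_t^*$ depends only on $t$. Use $\ell\le\delta$ and take the maximum over $x$.
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Proposition~\ref{prop:pairs}]
Lemmas~\ref{lem:moderate} and~\ref{lem:ratio} lose the factor $4C_t^*$ at each use, so we pass to a subsequence along which $N_{j+1}$ grows by a factor $B$ that absorbs it. Write $A=a_2$. Let $t=8A$, choose an integer $B\ge2$ with $4C_t^*B^{-1/2}\le\frac12$, and then $\delta^1\le\delta^0_{t,B}$ with $C_{t,B}\delta^1\le\frac12$. Choose $j_0$ with $\delta_{j_0}\le\delta^1$ and $N_{j_0+1}\ge\max\{B,C_J^4\}$. Define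
\[
j_{s+1}=\min\{i>j_s:N_{i+1}\ge BN_{j_s+1}\},\qquad X_s=N_{j_s+1},\qquad y_s=\delta_{j_s}.
\]
Then $X_{s+1}\ge BX_s$, and by minimality $N_{j+1}\le BX_s$ for $j_s\le j<j_{s+1}$; in particular $N_{j_{s+1}}\le BX_s$. Let $c=\min\{\frac1{8A},\frac{\log(1/y_0)}{\log X_0}\}>0$. We claim that $y_s\le X_s^{-c}$ for all $s$. This holds for $s=0$. Assume it for $s$ and let $i=j_{s+1}$, so $X_{s+1}=N_{i+1}$.

\emph{Case 1: $N_{i+1}\ge N_i^{2A}$.} Lemma~\ref{lem:jump} gives $y_{s+1}\le C_JX_{s+1}^{-1/2}\le X_{s+1}^{-1/4}\le X_{s+1}^{-c}$, because $C_J\le X_0^{1/4}$.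

In the remaining cases $X_{s+1}<N_i^{2A}\le(BX_s)^{2A}\le X_s^{4A}$, because $B\le X_0$.

\emph{Case 2: $N_{i+1}<N_i^{2A}$ and $y_s<1/X_s$.} Then $y_{s+1}\le y_s\le X_{s+1}^{-1/(4A)}\le X_{s+1}^{-c}$.

\emph{Case 3: $N_{i+1}<N_i^{2A}$ and $y_s\ge1/X_s$.} Lemma~\ref{lem:moderate} applies with $j=j_s$, and with Lemma~\ref{lem:ratio} it gives $y_{s+1}\le4C_t^*y_sX_s/X_{s+1}+C_{t,B}y_s^{1+4A}$. The first term is at most $4C_t^*(X_s/X_{s+1})^{1-c}X_{s+1}^{-c}\le4C_t^*B^{-1/2}X_{s+1}^{-c}\le\frac12X_{s+1}^{-c}$. The second is at most $C_{t,B}\delta^1X_s^{-4Ac}\le\frac12X_{s+1}^{-c}$.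

This proves the claim. For $j_s\le j<j_{s+1}$ we get $\delta_j\le y_s\le X_s^{-c}\le B^cN_{j+1}^{-c}$, and the finitely many $j<j_0$ are absorbed in the constant.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:final}

Assume that $\rho$ is not SDC and fix $s\ge1$.

\subsection{Choice of parameters}

The parameters are chosen in the following order.
\begin{itemize}
\item Let $c\in(0,2]$ be an exponent for which Proposition~\ref{prop:pairs} holds for all non-resonant pairs of generators ($c=2$ if there are none). Put $\beta=2/c\ge1$ and $\Gamma=k\beta+1$. These depend only on $\alpha$.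
\item Let $K$ be an integer with $K\ge2s+2b_s+9$.
\item Let $\chi=1/\big(2\Gamma(a_{K+2}+K+1)\big)$. Then $\chi\Gamma\le1$.
\item Let $t$ be an integer with $t\ge6(s+4+b_s)/\chi$ and $t\ge3\big(\Gamma(s+3+sa_s)+s+1\big)$.
\item Let $\tau=\max\{t,K\}+3$.
\end{itemize}
Let $(q,p)$ satisfy \eqref{eq:approx}, with $\Lambda,R,Q_l$ as in Section~\ref{sec:approx}. For $q$ large we construct $u$ with $\operatorname{osc}(u)\ge1$ and $\max_i\|u\circ f_i-u\|_s\le C(q^{-1}+R^{-1})$, where $C$ does not depend on $q$. Since $R\to\infty$, this proves the proposition. The construction depends on whether $R>q^\chi$.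

\subsection{The case $R>q^\chi$}

Here a power of $R$ pays for any power of $q$, so any representatives will do. First we bound $\Delta$ on $\Lambda$. If $\rho_l$ is rational, $\Delta(qe_l)=0$ by (A3). If $\rho_l$ is irrational, then $Q_l\mid q$, and Proposition~\ref{prop:return}(b) gives $\Delta(qe_l)\le q\Delta(Q_le_l)\le C_tq^{1-\chi t/3}$. Let $\lambda\in\Lambda$ with $|\lambda|\le q$. By (A1), $q\|\lambda\cdot\rho\|\le kq^{1-\tau}<\frac12$, so $\|q\lambda\cdot\rho\|=q\|\lambda\cdot\rho\|\ge\|\lambda\cdot\rho\|$. Since $\omega$ is nondecreasing,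
\begin{equation}\label{eq:G}
\Delta(\lambda)\le\Delta(q\lambda)\le\sum_i|\lambda_i|\,\Delta(qe_i)\le C_tq^{2-\chi t/3}.
\end{equation}
Since $q\mathbb{Z}^k\subset\Lambda$, there is a set $\mathcal{W}\ni0$ of representatives of $\mathbb{Z}^k/\Lambda$ with coordinates in $[0,q)$. By \eqref{eq:omega} there is an arc $J$ with $\mu(J)=\frac1{4q}\le|J|$. Let $v=v_J$, so $\|v\|_{s+1}\le C_sq^{s+1}$, and let $u=\sum_{n\in\mathcal{W}}v\circ\alpha(n)$. Lemma~\ref{lem:test} gives $\operatorname{osc}(u)\ge1$. Fix $i$. For $n\in\mathcal{W}$ write $n+e_i=n'+\lambda$ with $n'\in\mathcal{W}$ and $\lambda=\lambda(n)\in\Lambda$. Then $|\lambda|\le q$, and $n\mapsto n'$ is a bijection of $\mathcal{W}$. Hence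
\[
u\circ f_i-u=\sum_{n\in\mathcal{W}}\big(v\circ\alpha(\lambda)-v\big)\circ\alpha(n').
\]
There are $q$ terms, and Corollary~\ref{cor:term} with $X=q$ and \eqref{eq:G} give
\[
\|u\circ f_i-u\|_s\le C_t\,q\cdot q^{s+1}\cdot q^{1-\chi t/6}\cdot q^{b_s}\le C_tq^{-1}.
\]

\subsection{The case $R\le q^\chi$}

Now $R^\Gamma\le q$. We show that $\Lambda$ contains $k-1$ short independent vectors, so that, up to an index bounded by a power of $R$, the quotient $\mathbb{Z}^k/\Lambda$ is generated by one $e_i$, as in the first example of Section~\ref{sec:kone}.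

\emph{Step 1: short relations.} Let $\mathcal{R}=\{\lambda\in\Lambda:|\lambda|\le R^\beta\}$ and let $\mathcal{V}\subset\mathbb{Q}^k$ be its span. \emph{For $q$ large, $\dim\mathcal{V}\ge k-1$.} Otherwise $\mathbb{Q}^k/\mathcal{V}$ has dimension $\ge2$ and is spanned by the images of the $e_i$, so two of them, $e_i$ and $e_l$, are independent modulo $\mathcal{V}$. Let $N=\lfloor R^\beta\rfloor\le q$. No vector $n_1e_i+n_2e_l$ with $0<|(n_1,n_2)|\le N$ lies in $\Lambda$, so $\|n_1\rho_i+n_2\rho_l\|\ge\frac1{2q}$ for all of them by (A1). Each resonant pair of generators has a fixed relation $n_1\rho_i+n_2\rho_l\in\mathbb{Z}$, whose size is $\le N$ once $R$ is large; so the pair $f_i,f_l$ is non-resonant. (If there are no such pairs, this is already a contradiction.) For this pair $\theta(N)\ge\frac1{2q}$, and Proposition~\ref{prop:pairs} gives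
\[
R^{-1}=\omega\big(\tfrac1{2q}\big)\le\omega(\theta(N))\le C(N+1)^{-c}\le CR^{-c\beta}=CR^{-2},
\]
which is false for $R$ large.

\emph{Step 2: an adapted basis.} \emph{There are an index $i$ with $\rho_i$ irrational and $\lambda_2,\dots,\lambda_k\in\mathcal{R}$ such that $e_i,\lambda_2,\dots,\lambda_k$ are linearly independent.} If $\dim\mathcal{V}=k$, take any $i$ with $\rho_i$ irrational and complete $e_i$ to a basis by elements of the spanning set $\mathcal{R}$. If $\dim\mathcal{V}=k-1$, take $e_i\notin\mathcal{V}$ and $k-1$ independent elements of $\mathcal{R}$. If $\rho_i$ were rational with denominator $N'$, then (A3) would give $N'p_i=qN'\rho_i\equiv0\bmod q$, so $N'e_i\in\mathcal{R}$ for $R$ large, and $e_i\in\mathcal{V}$. So $\rho_i$ is irrational.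

Renumber the generators so that $i=1$; all constants are uniform over the finitely many renumberings. Let $\Lambda'=\bigoplus_\nu\mathbb{Z}\lambda_\nu\subset\Lambda$, $L=\mathbb{Z}e_1\oplus\Lambda'$, and $d=[\mathbb{Z}^k:L]=|\det(e_1,\lambda_2,\dots,\lambda_k)|$. Let $\Psi\ni0$ be the set of integer points whose coordinates in the basis $e_1,\lambda_2,\dots,\lambda_k$ lie in $[0,1)$; it represents $\mathbb{Z}^k/L$. For each $i$ and $\psi\in\Psi$ write
\begin{equation}\label{eq:shift}
\psi+e_i=\psi'+ae_1+\lambda,\qquad\psi'\in\Psi,\quad a\in\mathbb{Z},\quad\lambda=\sum_\nu c_\nu\lambda_\nu\in\Lambda',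
\end{equation}
where $a,\lambda$ depend on $i,\psi$, and $\psi\mapsto\psi'$ is a bijection of $\Psi$. Expanding determinants, $d\le(k-1)!\,R^{\beta(k-1)}$, and by Cramer's rule with $d\ge1$ the coordinates of $e_i$ in our basis are at most $k!\,R^{\beta(k-1)}$ in absolute value. The coordinates of $\psi-\psi'$ are less than $1$ in absolute value. So $|a|,|c_\nu|\le2\,k!\,R^{\beta(k-1)}$, $|\lambda|\le2k\,k!\,R^{\beta k}$ and $|\psi|\le kR^\beta$. For $R$ large,
\begin{equation}\label{eq:sizes}
d,\quad5e^VdR,\quad|\psi|,\quad|a|,\quad\textstyle\sum_\nu|c_\nu|,\quad|\lambda|,\quad|\lambda_\nu|\quad\text{are all }\le R^\Gamma\le q .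
\end{equation}
Let $Q=Q_1=q_{m+1}$ and $E=f_1^Q$ be as in Proposition~\ref{prop:return}. The image of $L$ in $\mathbb{Z}^k/\Lambda\cong\mathbb{Z}/q$ is generated by $p_1$ and has order $Q$, so $q/Q=[\mathbb{Z}^k:L+\Lambda]\le d$. Hence
\begin{equation}\label{eq:eta}
\frac1{2q}\le\eta_m\le\frac1Q\le\frac dq\le\frac{R^\Gamma}q .
\end{equation}

\emph{Step 3: $\Delta(\lambda)\le q^{1-K}$ in \eqref{eq:shift}.} By (A1) and \eqref{eq:sizes}, $\|\lambda_\nu\cdot\rho\|\le kq^{-\tau}\le\eta_m$. Lemma~\ref{lem:short} for $f_1$ with order $K+1$, \eqref{eq:eta} and the choice of $\chi$ give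
\[
\Delta(\lambda_\nu)\le C_K\big(2kq^{1-\tau}+R^{\Gamma(a_{K+2}+K+1)}q^{-K-1}\big)\le C_K\big(2kq^{-K-2}+q^{-K-1/2}\big)\le q^{-K}
\]
for $q$ large. This is where $R\le q^\chi$ is used in full strength. By subadditivity $\Delta(\lambda)\le\sum_\nu|c_\nu|\,q^{-K}\le q^{1-K}$.

\emph{Step 4: the test function.} Let $J$ be the arc of Proposition~\ref{prop:return}(c) for $l=1$. By \eqref{eq:eta} and \eqref{eq:sizes}, $|J|\ge e^{-V}/(5dR)\ge R^{-\Gamma}$. Let $v=v_J$ and
\[
u=\sum_{\psi\in\Psi}\sum_{j=0}^{Q-1}v\circ\alpha(\psi+je_1).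
\]
The vectors $\psi+je_1$ are distinct, include $0$, and have size $\le2q\le q^2$, so $\operatorname{osc}(u)\ge1$ by Lemma~\ref{lem:test}. Fix $i$. By \eqref{eq:shift}, $u\circ f_i=\sum_\psi\sum_{j=0}^{Q-1}v\circ\alpha(\lambda)\circ\alpha(\psi'+(j+a)e_1)$. Write $g_j=v\circ\alpha(\psi'+je_1)$, so that $u=\sum_\psi\sum_{j=0}^{Q-1}g_j$. Then $u\circ f_i-u=\Sigma_1+\Sigma_2$, where
\[
\Sigma_1=\sum_{\psi}\sum_{j=0}^{Q-1}\big(v\circ\alpha(\lambda)-v\big)\circ\alpha\big(\psi'+(j+a)e_1\big),\qquad
\Sigma_2=\sum_\psi\Big(\sum_{j=a}^{a+Q-1}g_j-\sum_{j=0}^{Q-1}g_j\Big).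
\]
In $\Sigma_2$ the bracket equals $\sum_{0\le j<a}(g_{j+Q}-g_j)$ if $a\ge0$ and $-\sum_{a\le j<0}(g_{j+Q}-g_j)$ if $a<0$, and
\[
g_{j+Q}-g_j=(v\circ E-v)\circ\alpha(\psi'+je_1).
\]
So $\Sigma_1$ has many terms with long outer words, but its inner words are short relations; $\Sigma_2$ contains the long word $E$, but it has few terms and its outer words are short.

\emph{Step 5: estimates.} The sum $\Sigma_1$ has $dQ\le q^2$ terms, all words have size $\le3q$, and $\|v\|_{s+1}\le C_sR^{\Gamma(s+1)}\le C_sq^{s+1}$. Corollary~\ref{cor:term} with $X=3q$ and Step 3 give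
\[
\|\Sigma_1\|_s\le C_s\,q^2\cdot q^{s+1}\cdot q^{(1-K)/2}\cdot q^{b_s}\le C_sq^{-1},
\]
by the choice of $K$. The sum $\Sigma_2$ has at most $d\max|a|\le R^{2\Gamma}$ terms, with outer words of size $\le2R^\Gamma$. Since $s\le t/3$, Proposition~\ref{prop:return}(c) gives $\|v\circ E-v\|_s\le C_tR^{\Gamma(s+1)+s-t/3}$. By (N1) and Proposition~\ref{prop:growth} an outer word costs a factor $C_sR^{\Gamma sa_s}$. Therefore
\[
\|\Sigma_2\|_s\le C_tR^{\Gamma(s+3+sa_s)+s-t/3}\le C_tR^{-1},
\]
by the choice of $t$.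

In both cases $\max_i\|u\circ f_i-u\|_s\le C(q^{-1}+R^{-1})$ and $\operatorname{osc}(u)\ge1$. Letting $q\to\infty$ along \eqref{eq:approx} proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{FK}
Fayad and Khanin, \emph{Smooth linearization of commuting circle diffeomorphisms}, Ann. of Math. \textbf{170} (2009).

\bibitem{Pet}
Boris Petkovi\'c, \emph{Classification of some cohomologically $C^0$-stable continuous group actions on metric spaces}, arXiv:2607.11171 (2026).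

\bibitem{Yoc}
Yoccoz, Ann. Sci. \'ENS \textbf{17} (1984).

\end{thebibliography}
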